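
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}


\title{A first-order sentence separating component graphs\\ of uniform spanning forests}

\begin{abstract}
The distance $r$ component graph $\mathcal C_r(\mathfrak F)$ of the uniform spanning forest
$\mathfrak F$ of a graph has the trees of $\mathfrak F$ as its vertices, and two trees are
adjacent if they are within distance $r$ of each other. A conjecture from a paper of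
Hutchcroft and Peres states that for transitive
graphs of polynomial growth the first-order theory of $\mathcal C_r(\mathfrak F)$ depends
only on the growth degree $d$. We disprove this for every $d\ge 13$.
On $\mathbb Z^d$ the sentence ``every edge lies in a triangle'' holds almost surely in
$\mathcal C_r(\mathfrak F)$ for every $r\ge 2$ when $d\ge 9$, but fails almost surely in
$\mathcal C_1(\mathfrak F)$ when $d\ge 13$. We also give a counterexample with
$r_1=r_2=1$ and two different Cayley graphs of $\mathbb Z^d$.
\end{abstract}

\section{Introduction}

\subsection{The question}

A \emph{$d$-dimensional transitive graph} is a connected, locally finite, vertex-transitive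
graph $\mathbb G$ whose balls satisfy $|B(v,n)|\asymp n^d$; the basic example is
$\mathbb Z^d$. The \emph{uniform spanning forest} (USF) $\mathfrak F$ of $\mathbb G$ is the
limit in law of uniform spanning trees of finite subgraphs exhausting $\mathbb G$. One may
take the subgraphs with free or with wired boundary conditions; on the amenable graphs
$\mathbb G$ just defined the two limits coincide. A limit of trees need not be connected. It
is a random forest, all of whose components are infinite, and if there are several
components one may ask how they are placed relative to each other. The following graph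
records this.

\begin{definition}
Let $G$ be a graph, $\omega$ a subgraph of $G$, and $r\ge 1$ an integer. The \emph{distance
$r$ component graph} $\mathcal C_r(\omega)$ is the simple graph whose vertices are the
connected components of $\omega$, two distinct components being adjacent if and only if some
path of length at most $r$ in $G$ joins one to the other.
\end{definition}

A \emph{first-order sentence} in the language of graphs is built from the atomic formulas
$x\sim y$ (adjacency) and $x=y$ by Boolean connectives and quantifiers over vertices. Two
graphs are \emph{elementarily equivalent} if they satisfy the same first-order sentences.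
The following is stated in \cite{HP}.

\begin{conjecture}
Let $\mathbb G_1$ and $\mathbb G_2$ be $d$-dimensional transitive graphs, let
$r_1,r_2\ge1$, and let $\mathfrak F_1,\mathfrak F_2$ be the uniform spanning forests of
$\mathbb G_1,\mathbb G_2$. Then $\mathcal C_{r_1}(\mathfrak F_1)$ and
$\mathcal C_{r_2}(\mathfrak F_2)$ are elementarily equivalent almost surely.
\end{conjecture}

\subsection{What one would guess}

In low dimensions the conclusion holds for $\mathbb G_1=\mathbb G_2=\mathbb Z^d$ by known
results, because the component graph is then as simple as possible. For $d\le4$ the
forest is a single tree \cite{Pemantle}, so $\mathcal C_r(\mathfrak F)$ is one vertex. For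
$5\le d\le 8$ there are infinitely many trees, and any two of them are joined by an edge
\cite{BKPS}, so $\mathcal C_r(\mathfrak F)$ is the countably infinite complete graph for
every $r$.

For larger $d$ a count suggests which features of the forest matter. Write
$\langle x-y\rangle=1+\|x-y\|_1$. By Wilson's algorithm (recalled in
Section~\ref{sec:estimates}) the probability that two vertices $x,y$ lie in the same tree is
at most the probability that two independent random walks started from them intersect. The
Green function of $\mathbb Z^d$ is of order $\langle x-w\rangle^{2-d}$, so for $d\ge5$ the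
expected number of intersections is of order
\[
\sum_w\langle x-w\rangle^{2-d}\langle w-y\rangle^{2-d}\asymp\langle x-y\rangle^{-(d-4)} .
\]
A tree is thus at most ``four-dimensional''. Treating different trees as independent, the
expected number of edges between the trees of $x$ and $y$, when these are distinct, should be
at most of order
\[
\sum_{p}\langle x-p\rangle^{-(d-4)}\langle p-y\rangle^{-(d-4)},
\qquad\text{which is finite if and only if } d>8,
\]
and the expected number of ways in which a third tree can touch both should be at most of
order
\[
\sum_{p,q}\langle x-p\rangle^{-(d-4)}\langle p-q\rangle^{-(d-4)}\langle q-y\rangle^{-(d-4)},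
\qquad\text{which is finite if and only if } d>12 .
\]
These counts see neither the local structure of the graph nor the value of $r$, and this
might lead one to believe the conjecture.

Read differently, they are a reason to doubt it. If $d\ge9$, two distinct trees should touch
along finitely many edges only, so that whether they touch can be decided by local details. If
$d\ge13$, even the set of places where a third tree touches both of them should be finite.
Whether two touching trees \emph{must} have a common neighbor is then a question about the
microscopic geometry of $\mathbb G$ and the value of $r$, and the answer turns out to depend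
on both.

\subsection{Results}

The separating sentence says that every edge lies in a triangle:
\[
\sigma:\qquad \forall x\,\forall y\,\bigl(x\sim y\ \rightarrow\ \exists z\,(z\sim x\wedge z\sim y)\bigr).
\]

\begin{theorem}\label{thm:main}
Let $\mathfrak F$ be the uniform spanning forest of $\mathbb Z^d$.
\begin{itemize}
\item[(a)] If $d\ge9$ and $r\ge2$, then $\mathcal C_r(\mathfrak F)\models\sigma$ almost surely.
\item[(b)] If $d\ge13$, then $\mathcal C_1(\mathfrak F)\models\neg\sigma$ almost surely.
\end{itemize}
Consequently, for $d\ge13$ and $r\ge2$ the graphs $\mathcal C_1(\mathfrak F)$ and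
$\mathcal C_r(\mathfrak F)$ are almost surely not elementarily equivalent, and the conjecture
is false for every $d\ge13$, already with $\mathbb G_1=\mathbb G_2=\mathbb Z^d$.
\end{theorem}

The same sentence shows that the failure is not tied to $\mathbb Z^d$ on both sides, nor to
unequal values of $r_1$ and $r_2$.

\begin{theorem}\label{thm:other}
Let $d\ge13$.
\begin{itemize}
\item[(i)] For every $d$-dimensional transitive graph $\mathbb G$ there is $r_{\mathbb G}$
such that for all $r\ge r_{\mathbb G}$ the graph $\mathcal C_r(\mathfrak F_{\mathbb G})$ is
almost surely not elementarily equivalent to $\mathcal C_1(\mathfrak F_{\mathbb Z^d})$.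
\item[(ii)] The conjecture fails with $r_1=r_2=1$ for $\mathbb G_1=\mathbb Z^d$ and
$\mathbb G_2=\mathrm{Cay}(\mathbb Z^d,\{s:1\le\|s\|_1\le2\})$: almost surely
$\mathcal C_1(\mathfrak F_{\mathbb G_1})\models\neg\sigma$ and
$\mathcal C_1(\mathfrak F_{\mathbb G_2})\models\sigma$.
\end{itemize}
\end{theorem}

We do not settle the dimensions $9\le d\le 12$, nor the version of the conjecture in which
$r_1$ and $r_2$ are both required to be sufficiently large.

\subsection{The idea on one square}\label{sec:square}

Both halves of Theorem~\ref{thm:main} are visible in the simplest conceivable contact.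
Let $\omega$ be a spanning subgraph of $\mathbb Z^d$, and suppose that $xy$ is the
\emph{only} edge of $\mathbb Z^d$ between two components $A\ni x$ and $B\ni y$ of $\omega$.
Choose a unit vector $s$ not parallel to $y-x$ and walk around the square
\[
x,\quad y,\quad y+s,\quad x+s .
\]

\emph{Distance $2$.} Suppose that $x+s$ and $y+s$ both lie in $A\cup B$. Around the square
the label ``$A$ or $B$'' changes an even number of times. It changes along $xy$, so it
changes along another edge of the square, which is a second edge between $A$ and $B$; this
is a contradiction. So one of $x+s,y+s$ belongs to a third component. Every vertex of the square is within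
distance $2$ of both $x$ and $y$, so this third component forms a triangle with $A$ and $B$
in $\mathcal C_2(\omega)$. For several contact edges the same parity argument says that,
unless a third component appears, contact continues from square to square and cannot end.
The faces dual to the contact edges then form a closed hypersurface. A finite closed
hypersurface encloses a finite region, but the components on both sides are infinite.
Lemma~\ref{lem:topological} makes this precise, and
finiteness of the contact is where $d\ge9$ enters.

\emph{Distance $1$.} The argument leaves open that $x+s$ lies in a component $K$ and $y+s$ in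
a different component $K'$, with $K$ touching $A$ but not $B$, and $K'$ touching $B$ but not
$A$. The four components around the square then form the cycle $A\sim B\sim K'\sim K\sim A$
in $\mathcal C_1(\omega)$ without diagonals. To realize this for all squares through $xy$ at once,
we let $A$ and $B$ meet like two wires laid end to end, wrap the first wire in an insulating
sleeve belonging to $K$ and the second in a sleeve belonging to $K'$, and make the wires so long that
the trees, once they leave the insulation, are far apart and unlikely to interfere; see
Figure~\ref{fig:cable}. Any other tree can now touch both $A$ and $B$ only outside the cable,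
and the last count above says that this is unlikely if $d>12$.

\begin{figure}[t]
\centering
\begin{tikzpicture}[scale=0.85]
 \draw[gray] (-4.45,-1.45) rectangle (5.45,1.45);
 \node[gray] at (5.85,-1.3) {$D$};
 \foreach \z in {-1,1} {
   \draw (-4,\z)--(0,\z);
   \draw (1,\z)--(5,\z);
 }
 \draw[line width=1.6pt] (-5,0)--(0,0);
 \draw[line width=1.6pt] (1,0)--(6,0);
 \draw[dashed] (0,0)--(1,0);
 \draw (-2,1)--(-2,2);
 \draw (2,1)--(2,2);
 \foreach \j in {-4,-3,-2,-1,0,1,2,3,4,5} {
   \fill (\j,0) circle (2.4pt);
   \filldraw[fill=white] (\j,1) circle (2.4pt);
   \filldraw[fill=white] (\j,-1) circle (2.4pt);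
 }
 \foreach \p in {(-5,0),(6,0),(-2,2),(2,2)} {
   \fill[gray] \p +(-0.1,-0.1) rectangle +(0.1,0.1);
 }
 \node[left] at (-5.1,0) {$a_1$};
 \node[right] at (6.1,0) {$a_2$};
 \node[above] at (-2,2.1) {$a_3$};
 \node[above] at (2,2.1) {$a_4$};
 \node at (-1.5,0.35) {$D_1$};
 \node at (2.5,0.35) {$D_2$};
 \node at (-1.5,-0.65) {$D_3$};
 \node at (2.5,-0.65) {$D_4$};
\end{tikzpicture}
\caption{The cable, in a section by the plane spanned by the first two coordinate
directions, drawn for $R=4$. Black dots are the two wires $D_1,D_2$, which meet along the
dashed edge; the dashed edge is not in the forest. White dots are the sleeves $D_3,D_4$; the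
two rows of a sleeve are connected to each other around the wire, outside the plane of the
picture. Gray squares are the exits $a_i$, through which the four pieces are attached to the
rest of the forest. A wire touches nothing outside the box $D$ except its own exit; the
sleeve $D_3$ does not touch $D_2$, and $D_4$ does not touch $D_1$.}
\label{fig:cable}
\end{figure}

The paper is organized accordingly. Section~\ref{sec:topology} contains the deterministic
parity argument. Section~\ref{sec:estimates} turns the counts above into bounds that hold on
$\mathbb Z^d$ and, with the same constants, on $\mathbb Z^d$ with a box removed; part (a)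
follows there. Section~\ref{sec:cable} builds the cable and proves part (b).
Section~\ref{sec:other} treats other graphs.

\emph{Conventions.} $\rho$ is graph distance and $\langle x,y\rangle=1+\rho(x,y)$, while
$\langle x-y\rangle=1+\|x-y\|_1$ for $x,y\in\mathbb Z^d$. $\partial A$ denotes the set of
edges between a vertex set $A$ and its complement, and $m(x)$ is the degree of $x$. The
letter $C$ denotes a positive constant that may change from line to line. A \emph{box} in
$\mathbb Z^d$ is a finite nonempty set $\prod_i[l_i,m_i]$. We identify a component of a
graph with its vertex set when convenient.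

\section{Finite contact forces triangles}\label{sec:topology}

A connected, locally finite, infinite graph is \emph{one-ended} if the removal of any finite
set of vertices leaves exactly one infinite component. The \emph{cycle space} of a graph is
the $\mathbb F_2$-vector space of finite edge sets in which every vertex has even degree,
with symmetric difference as addition. The \emph{mod $2$ edge set} of a closed walk is the
set of edges it traverses an odd number of times; it belongs to the cycle space. Every
element of the cycle space with at most $\ell$ edges is an edge-disjoint union of cycles of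
length at most $\ell$. In particular the cycle space is spanned by cycles; we ask whether it
is spanned by short ones.

\begin{lemma}\label{lem:zd}
Let $d\ge2$. For every box $D\subset\mathbb Z^d$ the graph induced on $\mathbb Z^d\setminus D$
is connected. The graph $\mathbb Z^d$ is one-ended, and its cycle space is generated by
$4$-cycles.
\end{lemma}

\begin{proof}
With $D=\prod_i[l_i,m_i]$, the set $\mathbb Z^d\setminus D$ is the union of the connected
half-spaces $\{x_i>m_i\}$ and $\{x_i<l_i\}$. Two half-spaces with different indices
intersect, and two with the same index both intersect a third one, because $d\ge2$. So the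
union is connected. A finite set $K$ lies in a box $D$. One component of
$\mathbb Z^d\setminus K$ contains the connected set $\mathbb Z^d\setminus D$, and all others
lie in $D$ and are finite. So $\mathbb Z^d$ is one-ended.

A cycle, traversed once, is a closed walk, that is, a word in the letters $\pm e_i$ with zero
sum. If the word is not empty, it contains some $e_i$ and some $-e_i$; choose such a pair,
for some $i$, at minimal distance in the word. No letter $\pm e_i$ lies between the two, so
swapping adjacent letters in different directions brings them next to each other, and then
they can be cancelled. Repeating this, we reach the empty word. A swap of adjacent letters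
in different directions changes the mod $2$ edge set by a $4$-cycle, and a cancellation
removes an edge traversed back and forth and does not change it. So the cycle is a sum of
$4$-cycles.
\end{proof}

\begin{lemma}[Finite contact forces a common neighbor]\label{lem:topological}
Let $G$ be a connected, locally finite, one-ended graph whose cycle space is generated by
cycles of length at most $L$, and let $r\ge\max(1,\lfloor L/2\rfloor)$ be an integer. Let $\omega$ be a
spanning subgraph of $G$ all of whose components are infinite. Let $A\ne B$ be components of
$\omega$ with $\rho(A,B)\le r$ that are joined by only finitely many edges of $G$. Then there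
is a third component of $\omega$ within distance $r$ of both $A$ and $B$.
\end{lemma}

\begin{proof}
Consider a shortest path from $A$ to $B$. Its interior vertices are not in $A\cup B$. If
there is an interior vertex, its component is within distance $r$ of both $A$ and $B$, and we are done.
Otherwise $A$ and $B$ are joined by an edge. Let $M$ be the set of edges of $G$ between $A$
and $B$; it is nonempty and, by hypothesis, finite. Suppose, for contradiction, that there
is no third component as claimed. We show that $M$ is then a finite cut of $G$ with both
sides infinite.

\emph{Every closed walk traverses $M$ an even number of times.} Let $\Gamma$ be a cycle of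
length at most $L$. If $\Gamma$ contains no edge of $M$, the number of its edges in $M$ is
zero, hence even.
If $\Gamma$ contains $xy\in M$, then every vertex $w$ of $\Gamma$ is within distance
$\lfloor L/2\rfloor\le r$ of both $x$ and $y$. So $w\in A\cup B$, since otherwise the
component of $w$ would be a third one as claimed. Hence every vertex of $\Gamma$ carries the
label $A$ or $B$, and the edges of $\Gamma$ in $M$ are exactly those where the label changes;
their number is even. Since such cycles generate the cycle space, every element of the cycle
space contains an even number of edges of $M$. The mod $2$ edge set of a closed walk is such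
an element.

\emph{The contact set is a cut.} Fix $a\in A$, and let $S$ be the set of vertices that can be
reached from $a$ by a walk traversing $M$ an even number of times. By the previous step all
walks from $a$ to a given vertex have the same parity, so this parity is well defined. It
changes along each edge of $M$ and along no other edge. So $M$ is exactly the set of edges
between $S$ and $S^c$.

\emph{The cut separates two infinite sets.} The component $A$ is connected by edges of
$\omega$ inside $A$, none of which is in $M$, so $A\subset S$. The component $B$ is likewise
connected by edges not in $M$, and it is joined to $A$ by an edge of $M$, so $B\subset S^c$.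
Both $S$ and $S^c$ are therefore
infinite. Let $V(M)$ be the finite set of endpoints of edges of $M$. Since $G$ is connected and locally
finite, $G\setminus V(M)$ has finitely many components, and no edge joins $S\setminus V(M)$
to $S^c\setminus V(M)$. Each of these two infinite sets is thus a union of finitely many
components of $G\setminus V(M)$ and contains an infinite one. This contradicts
one-endedness.
\end{proof}

\begin{remark}
One-endedness, infinite components and finite contact are all needed. If $G=\mathbb Z$ and
$\omega$ is $\mathbb Z$ with one edge removed, there are two infinite components with one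
contact edge and no third component; here $G$ is not one-ended. In $\mathbb Z^2$, a single
vertex and its complement have four contact edges; here one component is finite. Two
complementary half-planes of $\mathbb Z^2$ have infinite
contact. The condition $r\ge\lfloor L/2\rfloor$ cannot be dropped either: for
$\mathbb Z^d$ we have $L=4$, and Theorem~\ref{thm:main}(b), together with
Proposition~\ref{prop:contact}, shows that $r=1$ is not enough when $d\ge13$.
\end{remark}

\section{How trees meet: estimates}\label{sec:estimates}

We need upper bounds for the probability that given vertices lie in common trees. For part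
(a) they are needed on $\mathbb Z^d$, and for part (b) on $\mathbb Z^d\setminus D$, where $D$
is the box containing the cable. There the length of the cable is sent to infinity, so the
constants must not depend on $D$. We therefore derive everything from volume growth and isoperimetry, which
can be controlled uniformly in $D$. This costs a small power compared with the exact
asymptotics and shifts the thresholds $d>8$ and $d>12$ of the introduction slightly upward,
which is harmless because $d$ is an integer.

\subsection{The wired forest and Wilson's algorithm}

Let $H$ be an infinite, connected, locally finite graph, and let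
$\Lambda_1\subset\Lambda_2\subset\cdots$ be finite connected vertex sets with union $H$. Let
$\Lambda_n^*$ be the finite multigraph obtained from $H$ by identifying all vertices outside
$\Lambda_n$ to a single vertex and deleting loops. The uniform spanning trees of
$\Lambda_n^*$ converge in law, in the sense of finite-dimensional distributions; the limit
does not depend on the exhaustion and is called the \emph{wired uniform spanning forest} of
$H$. On a $d$-dimensional transitive graph it is the forest $\mathfrak F$ of the
introduction. All its components are almost surely infinite: for a finite nonempty vertex set $K$ and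
$n$ large, every spanning tree of $\Lambda_n^*$ contains an edge of $\partial K$, so the limit almost
surely does too, and there are countably many sets $K$.

Suppose that $H$ is transient. \emph{Wilson's algorithm rooted at infinity} runs as follows.
Begin with the empty forest, and list the vertices of $H$ in some order (repetitions are
allowed). For each vertex in turn, run an independent simple random walk from it until it first hits
the current forest, at time $0$ if it starts there and never if it does not hit. Then add the
loop-erasure of this walk, obtained by erasing loops in the order in which they are created, to the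
forest. The union of all these paths has the law of the wired uniform spanning forest
\cite{BLPS}.

Let $p_k$ be the $k$-step transition probabilities of simple random walk,
$g(x,y)=\sum_{k\ge0}p_k(x,y)$ the Green function, and
\[
h(x,y)=\sum_w g(x,w)\,g(y,w).
\]

\begin{lemma}\label{lem:wilson}
Let $H$ be a connected, locally finite, transient graph and $F$ its wired uniform spanning
forest. For vertices $x_1,y_1,\dots,x_k,y_k$, the probability that there are \emph{distinct}
components $\kappa_1,\dots,\kappa_k$ of $F$ with $x_i,y_i\in\kappa_i$ for all $i$ is at most
$\prod_{i=1}^k h(x_i,y_i)$.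
\end{lemma}

\begin{proof}
Run Wilson's algorithm starting with $x_1,y_1,x_2,y_2,\dots,x_k,y_k$ in this order and then
with all other vertices. Take independent full random walks $X^1,Y^1,\dots,X^k,Y^k$ from these
vertices, each of which the algorithm uses until it hits the current forest. A step of the algorithm either
attaches a path to one existing component of the current forest or creates a new component,
so components never merge later. Hence two processed vertices are in the same component of
$F$ if and only if they are in the same component of the current forest.

On the event in question, consider the moment when $X^i$ starts. Every component of the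
current forest contains some $x_j$ or $y_j$ with $j<i$, so the current forest is contained in
$\kappa_1\cup\dots\cup\kappa_{i-1}$. Since $x_i\in\kappa_i$, and $\kappa_i$ is distinct from
these components, the walk $X^i$ never hits it, and the
loop-erasure of $X^i$ becomes the only part of the current forest in $\kappa_i$. Since
$y_i\in\kappa_i$, the walk $Y^i$ must hit the current forest at a point of $\kappa_i$, that
is, on the loop-erasure of $X^i$. So the full walks $X^i$ and $Y^i$ intersect, for every $i$.
These $k$ events are independent, and the $i$-th has probability at most
\[
\sum_w\mathbb P(X^i\text{ hits }w)\,\mathbb P(Y^i\text{ hits }w)\le h(x_i,y_i).\qedhere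
\]
\end{proof}

The distinctness of the components is what makes the bound a product.

\subsection{Sums of powers and Green functions}

\begin{definition}
Let $d\ge 3$ be an integer. A graph $H$ is \emph{of type $(d,\Delta,V,c)$}, where
$\Delta,V,c>0$, if it is infinite
and connected, has degrees at most $\Delta$, and satisfies $|B(x,n)|\le V(1+n)^d$ for all
vertices $x$ and $n\ge0$, and $|\partial A|\ge c|A|^{(d-1)/d}$ for all finite nonempty $A$.
\end{definition}

\begin{lemma}\label{lem:convolution}
Suppose that a connected graph satisfies $|B(x,n)|\le V(1+n)^d$ for all $x$ and $n\ge0$. If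
$0<a,b<d<a+b$, then
\[
\sum_w\langle x,w\rangle^{-a}\langle w,y\rangle^{-b}\le C\langle x,y\rangle^{-(a+b-d)},
\qquad C=C(V,d,a,b).
\]
\end{lemma}

\begin{proof}
At most $V2^{(k+1)d}$ vertices $w$ satisfy $2^k\le\langle x,w\rangle<2^{k+1}$. Summing over $k\ge0$, we get, for
$N>0$,
\[
\sum_{\langle x,w\rangle\le N}\langle x,w\rangle^{-a}\le CN^{d-a},\qquad
\sum_{\langle x,w\rangle> N}\langle x,w\rangle^{-a-b}\le CN^{d-a-b},
\]
using $a<d$ and $a+b>d$ respectively. Let $n=\langle x,y\rangle$. If $\langle x,w\rangle\le n/2$, then
$\langle w,y\rangle\ge n/2$ by the triangle inequality. So such $w$ contribute at most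
$Cn^{-b}n^{d-a}$. The $w$ with $\langle w,y\rangle\le n/2$ contribute at most
$Cn^{-a}n^{d-b}$ in the same way, because $b<d$. For the remaining $w$ both
$\langle x,w\rangle$ and $\langle y,w\rangle$ exceed $n/2$, and the summand is at most
$\langle x,w\rangle^{-a-b}+\langle y,w\rangle^{-a-b}$. So they contribute at most
$Cn^{d-a-b}$.
\end{proof}

From now on fix
\[
\delta=\tfrac1{12},\qquad \alpha=d-4-2\delta .
\]
Then $\alpha<d$, and
\begin{equation}\label{eq:alpha}
2\alpha>d\ \text{ if } d\ge9,\qquad 3\alpha-2d=d-12-6\delta\ge\tfrac12\ \text{ if } d\ge13 .
\end{equation}

\begin{lemma}\label{lem:green}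
Let $H$ be of type $(d,\Delta,V,c)$. Then
$g(x,y)\le C\langle x,y\rangle^{-(d-2-\delta)}$ with $C=C(d,\Delta,c)$. In particular $H$ is
transient.
\end{lemma}

\begin{proof}
The route is standard: isoperimetry gives a spectral inequality on finite sets, this gives a
Nash inequality, which in turn gives heat kernel decay in time; a Gaussian bound then supplies
decay in space. We write it out to see that the constant depends on $d,\Delta,c$ only.
Norms are in $\ell^p(m)$, $P$ is the transition operator, and
\[
\mathcal E(f)=\sum_{\{x,y\}}(f(x)-f(y))^2=\langle f,(I-P)f\rangle_m ,
\]
the sum being over edges. Note that $m\ge1$.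

\emph{Finite sets.} Let $f\ge0$ be supported on a finite set $A$. For nonempty
$A'\subset A$,
\[
\frac{|\partial A'|}{m(A')}\ge\frac{c}{\Delta}|A'|^{-1/d}\ge \theta:=\frac c\Delta\, m(A)^{-1/d}.
\]
Hence $\sum_{\{x,y\}}|f(x)^2-f(y)^2|=\int_0^\infty|\partial\{f^2>s\}|\,ds\ge \theta\|f\|_2^2$. By
the Cauchy--Schwarz inequality the left side is at most
$\mathcal E(f)^{1/2}\bigl(\sum_{\{x,y\}}(f(x)+f(y))^2\bigr)^{1/2}\le\mathcal E(f)^{1/2}(2\|f\|_2^2)^{1/2}$.
So
\[
\mathcal E(f)\ge c_2\,m(A)^{-2/d}\|f\|_2^2 .
\]

\emph{Nash inequality.} Let $f\ge0$ be finitely supported and nonzero, and let $s>0$. Then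
$f^2\le(f-s)_+^2+2sf$. Moreover $\mathcal E((f-s)_+)\le\mathcal E(f)$, since
$t\mapsto(t-s)_+$ is $1$-Lipschitz, and $m(f>s)\le\|f\|_1/s$. The previous step, applied to
$(f-s)_+$ and the set $\{f>s\}$, gives
\[
\|f\|_2^2\le c_2^{-1}\mathcal E(f)\,(\|f\|_1/s)^{2/d}+2s\|f\|_1 .
\]
With $s=\|f\|_2^2/(4\|f\|_1)$ the last term is $\frac12\|f\|_2^2$, and we obtain
\begin{equation}\label{eq:nash}
\|f\|_2^{2+4/d}\le C_3\,\mathcal E(f)\,\|f\|_1^{4/d}.
\end{equation}
For general $f\ge0$ in $\ell^1(m)$ apply this to $f_k=(f-1/k)_+$. This function is finitely supported,
because $m\ge1$, and $\mathcal E(f_k)\le\mathcal E(f)$, $f_k\uparrow f$. So \eqref{eq:nash}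
holds for $f$ by monotone convergence.

\emph{Heat kernel.} Let $Q_t=e^{-t(I-P)}=\sum_k e^{-t}\frac{t^k}{k!}P^k$. Fix $x$, and put
$u_t=Q_t(x,\cdot)/m(\cdot)$ and $\phi(t)=\|u_t\|_2^2=Q_{2t}(x,x)/m(x)$. Since
$\|u_t\|_1=1$, \eqref{eq:nash} gives
$\phi'=-2\mathcal E(u_t)\le-2C_3^{-1}\phi^{1+2/d}$. Thus
$(\phi^{-2/d})'\ge 4/(dC_3)$ and $\phi(t)\le Ct^{-d/2}$. The kernel $Q_t(x,y)/m(y)$ is
symmetric and positive semidefinite, so it is bounded by the geometric mean of its values at $(x,x)$ and $(y,y)$, and
$Q_t(x,y)\le C_4t^{-d/2}$ for all $x,y$.

\emph{Green function.} We have $g(x,y)=\int_0^\infty Q_t(x,y)\,dt\le\int_0^\infty\min(1,C_4t^{-d/2})\,dt<\infty$,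
as $d\ge3$. This is enough if $\rho(x,y)\le1$. Let $n=\rho(x,y)\ge2$ and
$\tau=n^2/(4d\log n)$. The Carne--Varopoulos bound \cite{Carne,Varopoulos} states that
$p_k(x,y)\le2\sqrt{m(y)/m(x)}\,e^{-n^2/(2k)}$ for $k\ge1$; also $p_0(x,y)=0$. For $t\le\tau$
we split according to whether the Poisson number of steps, which has mean $t\le\tau$,
exceeds $2\tau$, and use
$\mathbb P(\mathrm{Poi}(t)>2\tau)\le\mathbb P(\mathrm{Poi}(\tau)>2\tau)\le 2^{-2\tau}\,\mathbb E\,2^{\mathrm{Poi}(\tau)}=(e/4)^\tau$
to get
\[
Q_t(x,y)\le2\sqrt\Delta\,e^{-n^2/(4\tau)}+\mathbb P(\mathrm{Poi}(\tau)>2\tau)
\le2\sqrt\Delta\,n^{-d}+(e/4)^\tau .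
\]
Since $\tau\le Cn^2$ and $\tau(e/4)^\tau$ decays faster than any power of $n$,
$\int_0^\tau Q_t(x,y)\,dt\le Cn^{2-d}$. Finally,
$\int_\tau^\infty C_4t^{-d/2}\,dt\le C\tau^{1-d/2}\le Cn^{2-d+\delta}$, where the factor
$n^\delta$ absorbs the power of $\log n$.
\end{proof}

\begin{proposition}\label{prop:h}
Let $d\ge5$ and let $H$ be of type $(d,\Delta,V,c)$. Then
$h(x,y)\le C\langle x,y\rangle^{-\alpha}$ with $C=C(d,\Delta,V,c)$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:green}, $h(x,y)\le C\sum_w\langle x,w\rangle^{-a}\langle w,y\rangle^{-a}$
with $a=d-2-\delta$. Here $0<a<d$, and $2a-d=d-4-2\delta=\alpha>0$. Lemma~\ref{lem:convolution} gives the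
bound.
\end{proof}

\subsection{Isoperimetry outside a box}

\begin{lemma}\label{lem:isoperimetry}
Let $d\ge2$, let $D\subset\mathbb Z^d$ be a box or empty, and let $H$ be the subgraph induced
on $\mathbb Z^d\setminus D$. Then $|\partial_HA|\ge c_d|A|^{(d-1)/d}$ for all finite nonempty
$A\subset\mathbb Z^d\setminus D$, where $\partial_H$ is the edge boundary in $H$ and $c_d>0$
depends only on $d$.
\end{lemma}

\begin{proof}
We look for boundary edges along rays that avoid $D$. Let $D=\prod_i[l_i,m_i]$ be nonempty. Every point of $A$ lies in one
of the $2d$ half-spaces $\{x_i>m_i\}$, $\{x_i<l_i\}$, so one of them contains a subset $A'$ of $A$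
with $|A'|\ge|A|/(2d)$. By reflection we may assume it is $\{x_i>m_i\}$. Let
$\pi_j$ be the projection along $e_j$. For each $j$ and each point of $\pi_j(A')$ choose a
point $a\in A'$ above it. The ray $\{a+te_j:t=0,1,2,\dots\}$ stays in $\{x_i>m_i\}\subset H$, starts in
$A$, and leaves the finite set $A$, so it contains an edge of $\partial_HA$. Edges found on
different lines or in different directions are distinct. By the inequality of arithmetic and
geometric means and the Loomis--Whitney inequality
$\prod_j|\pi_j(A')|\ge|A'|^{d-1}$,
\[
|\partial_HA|\ge\sum_{j=1}^d|\pi_j(A')|\ge d\Bigl(\prod_{j=1}^d|\pi_j(A')|\Bigr)^{1/d}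
\ge d\,|A'|^{(d-1)/d}\ge d\,(2d)^{-(d-1)/d}|A|^{(d-1)/d}.
\]
If $D=\emptyset$, take $A'=A$ in this argument.
\end{proof}

Let $H$ be as in the lemma, with $d\ge5$. It is connected by Lemma~\ref{lem:zd}, its degrees are at most
$2d$, and distances in $H$ are at least $\ell^1$-distances, so balls of $H$ are contained in
$\ell^1$-balls of $\mathbb Z^d$. Thus $H$ is of type $(d,\Delta,V,c)$ with $\Delta,V,c$ depending only on
$d$, and Proposition~\ref{prop:h} gives
\begin{equation}\label{eq:hbox}
h(x,y)\le C\langle x-y\rangle^{-\alpha},\qquad C=C(d)\text{ independent of }D .
\end{equation}

\subsection{Finite contact, and proof of Theorem~\ref{thm:main}(a)}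

\begin{proposition}\label{prop:contact}
Let $d\ge9$ and let $H$ be of type $(d,\Delta,V,c)$. Almost surely, any two distinct
components of the wired uniform spanning forest of $H$ are joined by only finitely many edges
of $H$.
\end{proposition}

\begin{proof}
Let $T(x)$ be the component of $x$, and fix vertices $x,y$. By Lemma~\ref{lem:wilson} with
$k=2$, Proposition~\ref{prop:h}, and the inequality
$\langle y,p\rangle\le2\langle y,q\rangle$ for $p\sim q$,
\[
\mathbb E\Bigl[\#\{(p,q):p\sim q,\ p\in T(x),\ q\in T(y)\}\,\mathbf 1_{T(x)\ne T(y)}\Bigr]
\le\sum_{p\sim q}h(x,p)h(y,q)\le C\sum_p\langle x,p\rangle^{-\alpha}\langle p,y\rangle^{-\alpha}.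
\]
Since $2\alpha>d$ by \eqref{eq:alpha}, this is finite by Lemma~\ref{lem:convolution}. So for
each of the countably many pairs $x,y$ the number of edges between $T(x)$ and $T(y)$ is
almost surely finite if $T(x)\neq T(y)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Let $d\ge9$ and $r\ge2$. Almost surely all trees of $\mathfrak F$ are infinite, and by
Proposition~\ref{prop:contact}, applied to $H=\mathbb Z^d$, any two have finite contact. By
Lemma~\ref{lem:zd} we may
apply Lemma~\ref{lem:topological} to $G=\mathbb Z^d$ with $L=4$ and $\lfloor L/2\rfloor=2$.
It says that any two adjacent vertices of $\mathcal C_r(\mathfrak F)$ have a common neighbor.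
\end{proof}

\section{The insulated cable: proof of Theorem~\ref{thm:main}(b)}\label{sec:cable}

Let $d\ge13$. We prescribe the forest on the edges incident to a long thin box $D$, as
sketched in Section~\ref{sec:square}. Given this, the rest of the forest is the wired forest
of $\mathbb Z^d\setminus D$. The prescribed event has positive probability, possibly tiny and
depending on the length of the box, but it only has to be positive. What must be shown is
that, \emph{conditionally} on it, the rest of the forest destroys the picture with
probability at most $\frac12$ when the box is long.

\subsection{The box and its parts}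

Let $R\ge4$ be even. Write points of $\mathbb Z^d$ as $(j,z)$ with $j\in\mathbb Z$ and
$z\in\mathbb Z^{d-1}$. In this section $e_1,\dots,e_{d-1}$ are the unit vectors of
$\mathbb Z^{d-1}$, and $e=e_1$. Put
\begin{align*}
D&=\{-R,\dots,R+1\}\times\{-1,0,1\}^{d-1},\\
D_1&=\{(j,0):-R\le j\le0\}, & D_2&=\{(j,0):1\le j\le R+1\},\\
D_3&=\{(j,z)\in D:j\le0,\ z\ne0\}, & D_4&=\{(j,z)\in D:j\ge1,\ z\ne0\}.
\end{align*}
These four sets partition $D$, and each is connected. For $D_3$ and $D_4$ this holds because
$\{-1,0,1\}^{d-1}\setminus\{0\}$ is connected: any of its elements can be reduced to some
$\pm e_i$ by setting coordinates to $0$ one at a time, $\pm e_i$ is joined to $\pm e_k$ for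
$k\ne i$ (with any signs) through the sum of the two vectors, and $e_i$ is joined to $-e_i$ through any $e_k$ with $k\ne i$. The
exits
\[
a_1=(-R-1,0),\qquad a_2=(R+2,0),\qquad a_3=(-R/2,2e),\qquad a_4=(R/2,2e)
\]
lie outside $D$, each $a_i$ is adjacent to a vertex of $D_i$, and their pairwise
$\ell^1$-distances are at least $R/2$.

\begin{lemma}\label{lem:adjacency}
The following hold.
\begin{itemize}
\item[(1)] The only vertex outside $D$ adjacent to $D_1$ is $a_1$, and the only one adjacent
to $D_2$ is $a_2$.
\item[(2)] No edge joins $D_2$ to $D_3$, and none joins $D_1$ to $D_4$.
\item[(3)] Let $N_3$ and $N_4$ be the sets of vertices outside $D$ adjacent to $D_3$ and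
$D_4$, respectively. Then $|N_3|,|N_4|\le CR$ with $C=C(d)$; every point of $N_3$ is at $\ell^1$-distance
at least $R$ from $a_2$, and every point of $N_4$ is at $\ell^1$-distance at least $R$ from $a_1$.
\end{itemize}
\end{lemma}

\begin{proof}
The neighbors of $(j,0)$ are $(j\pm1,0)$ and the points $(j,\pm e_i)$. If $(j,0)\in D$, the
latter are in $D$, and among the former only those beyond the two ends, $a_1$ and $a_2$, can
be outside $D$. This is (1). If moreover $j\ge1$, then $(j\pm1,0)\notin D_3$ and
$(j,\pm e_i)\in D_4$, so $(j,0)$ has no neighbor in $D_3$. If $j\le0$, then
$(j\pm1,0)\notin D_4$ and $(j,\pm e_i)\in D_3$, so $(j,0)$ has no neighbor in $D_4$. This is (2).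

For (3), $|N_3|\le2d|D_3|\le CR$ and $|N_4|\le 2d|D_4|\le CR$. If $(j,z)\in D_3$ has a
neighbor outside $D$, then that neighbor has first coordinate at most $0$, because the point
$(1,z)$ next to $(0,z)$ is in $D$. So its distance to $a_2$ is at least $R+2$. Likewise
points of $N_4$ have first coordinate at least $1$ and distance at least $R+2$ to $a_1$.
\end{proof}

\subsection{Installing the cable}

Let $E_0$ consist of the edges of a spanning tree of each $D_i$ together with one edge from
$D_i$ to $a_i$, for $i=1,\dots,4$. Let
\[
E=\{\text{the set of edges of }\mathfrak F\text{ incident to }D\text{ is exactly }E_0\},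
\]
let $H$ be the subgraph induced on $\mathbb Z^d\setminus D$, and let $F'$ be the wired
uniform spanning forest of $H$. On $E$ we regard $\mathfrak F\setminus E_0$, the set of edges
of $\mathfrak F$ not incident to $D$, as a spanning subgraph of $H$.

\begin{lemma}\label{lem:surgery}
$\mathbb P(E)>0$, and conditionally on $E$ the forest $\mathfrak F\setminus E_0$ has the law
of $F'$.
\end{lemma}

\begin{proof}
Let $D^+$ be the box obtained by enlarging $D$ by $1$ in each of the $2d$ directions, and let
$\Lambda_n$ be boxes exhausting $\mathbb Z^d$, all containing $D^+$.
Let $\mathcal T_n$ be the uniform spanning tree of $\Lambda_n^*$ and $\mathbb P_n$ its law. We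
use the symbol $E$ also for the corresponding event for $\mathcal T_n$.

\emph{Conditional law.} Every component of the graph with edge set $E_0$ is a tree made of
one $D_i$ and exactly one exit, and $|E_0|=\sum_i\bigl((|D_i|-1)+1\bigr)=|D|$. If $T'$ is a
spanning tree of $\Lambda_n^*\setminus D$, then $T'\cup E_0$ is $T'$ with four trees hung onto
it, hence a spanning tree of $\Lambda_n^*$. Conversely, if $T$ is a spanning tree of $\Lambda_n^*$ whose
edges incident to $D$ are exactly $E_0$, then $T\setminus E_0$ is an acyclic subgraph of
$\Lambda_n^*\setminus D$ whose number of edges is one less than the number of vertices of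
$\Lambda_n^*\setminus D$, hence a spanning tree. So, given $E$,
$\mathcal T_n\setminus E_0$ is a uniform spanning tree of $\Lambda_n^*\setminus D$. This graph
is the wired graph $(\Lambda_n\setminus D)^*$ of the subset $\Lambda_n\setminus D$ of $H$.
The sets $\Lambda_n\setminus D$ exhaust $H$, and they are connected, by the argument of
Lemma~\ref{lem:zd} with each half-space intersected with $\Lambda_n$. So the conditional law
of $\mathcal T_n\setminus E_0$ given $E$ converges to the law of $F'$. On the other hand, $E$
is determined by finitely many edges, so $\mathbb P(E)=\lim_n\mathbb P_n(E)$, and if this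
limit is positive, the same conditional laws converge to the conditional law of
$\mathfrak F\setminus E_0$ given $E$. The second claim therefore follows from the first.

\emph{Positivity.} We modify an arbitrary spanning tree near $D$ so that it satisfies $E$.
The set $A=D^+\setminus D$ is the union of the $2d$ faces of $D^+$. Faces
are connected, faces in different coordinate directions intersect, and opposite faces both
intersect a third one. So $A$ is connected, and it contains all vertices outside $D$ that are
adjacent to $D$. Given a spanning tree $T$ of $\Lambda_n^*$, delete from it all edges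
incident to $D$, and regard the rest as a forest on $\Lambda_n^*\setminus D$. Each component
of this forest meets $A$: follow the path of $T$ from one of its vertices to $D$ and stop
just before first entering $D$. Since $A$ is connected, we can add edges inside $A$ to make the
forest a spanning tree $T'$ of $\Lambda_n^*\setminus D$. Make such a choice for
every $T$, and put $\Psi(T)=T'\cup E_0$. Let $J$ be the set of edges incident to $D$ or with
both endpoints in $A$. The
trees $\Psi(T)$ and $T$ agree outside $J$, so $T$ is determined by $\Psi(T)$ and $T\cap J$, and
$\Psi$ is at most $2^{|J|}$-to-one. Since $\Psi$ takes values in the trees satisfying $E$,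
$\mathbb P_n(E)\ge2^{-|J|}$, where $J$ does not depend on $n$.
\end{proof}

\subsection{What can go wrong outside}

Let $\kappa_i$ be the component of $a_i$ in $F'$. Figure~\ref{fig:cable} can be spoiled in four ways:
two of the four trees may coincide; a sleeve's tree may touch the wrong wire's tree outside
the box, or across the surface of the box; or a tree outside the box may touch both wires'
trees. Accordingly, let
\begin{itemize}
\item $B_0$ be the event that $\kappa_i=\kappa_j$ for some $i\ne j$;
\item $B_1$ be the event that $\kappa_2\ne\kappa_3$ and an edge of $H$ joins $\kappa_2$ to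
$\kappa_3$, or $\kappa_1\ne\kappa_4$ and an edge of $H$ joins $\kappa_1$ to $\kappa_4$;
\item $B_2$ be the event that $\kappa_2\cap N_3\ne\emptyset$ or $\kappa_1\cap N_4\ne\emptyset$;
\item $B_3$ be the event that $\kappa_1\ne\kappa_2$ and some component
$\kappa\ne\kappa_1,\kappa_2$ of $F'$ is joined by edges of $H$ to both $\kappa_1$ and
$\kappa_2$.
\end{itemize}

\begin{lemma}\label{lem:bad}
There is $C=C(d)$, independent of $R$, such that
\[
\mathbb P(B_0)\le CR^{-\alpha},\quad
\mathbb P(B_1)\le CR^{-(2\alpha-d)},\quad
\mathbb P(B_2)\le CR^{1-\alpha},\quad
\mathbb P(B_3)\le CR^{-(3\alpha-2d)} .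
\]
All four bounds tend to $0$ as $R\to\infty$.
\end{lemma}

\begin{proof}
We use Lemma~\ref{lem:wilson} on $H$, the bound \eqref{eq:hbox}, and
Lemma~\ref{lem:convolution} on $\mathbb Z^d$, where $\langle x,y\rangle=\langle x-y\rangle$.
Lemma~\ref{lem:wilson} with $k=1$ gives
$\mathbb P(B_0)\le\sum_{i<j}h(a_i,a_j)\le CR^{-\alpha}$, since the exits are at pairwise
distance at least $R/2$. It also gives
\[
\mathbb P(B_2)\le\sum_{v\in N_3}h(a_2,v)+\sum_{v\in N_4}h(a_1,v)\le CR\cdot R^{-\alpha}
\]
by Lemma~\ref{lem:adjacency}(3). For $B_1$, use $k=2$ and sum over ordered pairs of adjacent
vertices of $H$: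
\[
\mathbb P(B_1)\le\sum_{p\sim q}\bigl[h(a_2,p)h(a_3,q)+h(a_1,p)h(a_4,q)\bigr].
\]
As $\langle a_3-p\rangle\le2\langle a_3-q\rangle$ and $2\alpha>d$, the first part is at most
\[
C\sum_{p\in\mathbb Z^d}\langle a_2-p\rangle^{-\alpha}\langle p-a_3\rangle^{-\alpha}
\le C\langle a_2-a_3\rangle^{-(2\alpha-d)}\le CR^{-(2\alpha-d)} .
\]
The second part is bounded in the same way, with $a_1,a_4$ in place of $a_2,a_3$.

If $B_3$ occurs, there are edges $p\sim p'$ and $q\sim q'$ of $H$ with $p\in\kappa_1$,
$q\in\kappa_2$ and $p',q'\in\kappa$, and the three components are distinct.
Lemma~\ref{lem:wilson} with $k=3$ applies to the pairs $(a_1,p)$, $(p',q')$, $(q,a_2)$. Since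
$\langle p-q\rangle\le3\langle p'-q'\rangle$ and all degrees are at most $2d$,
\[
\mathbb P(B_3)\le\sum_{p\sim p',\,q\sim q'}h(a_1,p)\,h(p',q')\,h(q,a_2)
\le C\sum_{p,q\in\mathbb Z^d}\langle a_1-p\rangle^{-\alpha}\langle p-q\rangle^{-\alpha}\langle q-a_2\rangle^{-\alpha}.
\]
By Lemma~\ref{lem:convolution} the sum over $p$ is at most
$C\langle a_1-q\rangle^{-(2\alpha-d)}$. The remaining sum has exponents
$2\alpha-d\in(0,d)$ and $\alpha\in(0,d)$, whose sum $3\alpha-d$ exceeds $d$ by
\eqref{eq:alpha}. A second application gives
$\mathbb P(B_3)\le C\langle a_1-a_2\rangle^{-(3\alpha-2d)}\le CR^{-(3\alpha-2d)}$, with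
$3\alpha-2d\ge\frac12$.
\end{proof}

The hypothesis $d\ge13$ is needed only for $B_3$; the other bounds tend to $0$ for all
$d\ge9$. For $9\le d\le12$ we have $3\alpha<2d$, and the bounding sum for $\mathbb P(B_3)$
diverges (as it does with the exact exponent $d-4$ in place of $\alpha$), so the argument gives
nothing.

\subsection{Conclusion}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
By Lemma~\ref{lem:bad} we can fix $R$ with
$\mathbb P(B_0\cup B_1\cup B_2\cup B_3)\le\frac12$. By Lemma~\ref{lem:surgery}
the event that $E$ occurs and that none of $B_0,\dots,B_3$ occurs for the forest
$\mathfrak F\setminus E_0$ on $H$ has probability at least $\frac12\mathbb P(E)>0$. Assume it occurs, and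
write $F'$ for $\mathfrak F\setminus E_0$. The components of $\mathfrak F$ are then
\[
T_i=D_i\cup\kappa_i\quad(i=1,\dots,4),
\]
which are pairwise distinct since $B_0$ fails, and the components
$\kappa\notin\{\kappa_1,\dots,\kappa_4\}$ of $F'$. The trees $T_1$ and $T_2$ are adjacent in
$\mathcal C_1(\mathfrak F)$, because of the edge between $(0,0)$ and $(1,0)$. We claim that
no third tree $T$ is adjacent to both.

\emph{Case $T=\kappa\notin\{\kappa_1,\dots,\kappa_4\}$.} By Lemma~\ref{lem:adjacency}(1) the
only vertices outside $D$ adjacent to $D_1$ or $D_2$ are $a_1\in\kappa_1$ and $a_2\in\kappa_2$,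
so $\kappa$ has no edge to $D_1\cup D_2$. If $\kappa$ were adjacent to both $T_1$ and $T_2$,
it would be joined by edges of $H$ to both $\kappa_1$ and $\kappa_2$. These are distinct, so
$B_3$ would occur.

\emph{Case $T=T_3$.} We show that $T_3$ is not adjacent to $T_2$. An edge between
$D_3\cup\kappa_3$ and $D_2\cup\kappa_2$ would be of one of four kinds. An edge between $D_3$ and $D_2$
is impossible by Lemma~\ref{lem:adjacency}(2). An edge between $\kappa_3$ and $D_2$ is
impossible by Lemma~\ref{lem:adjacency}(1), because $a_2\in\kappa_2\ne\kappa_3$. An edge
between $D_3$ and $\kappa_2$ would end in $\kappa_2\cap N_3$, which is empty as $B_2$ fails. An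
edge between $\kappa_3$ and $\kappa_2$ is excluded since $\kappa_2\neq\kappa_3$ and $B_1$ fails.

\emph{Case $T=T_4$.} We show that $T_4$ is not adjacent to $T_1$. An edge between $D_4$ and
$D_1$ is impossible by Lemma~\ref{lem:adjacency}(2). An edge between $\kappa_4$ and $D_1$ is
impossible by Lemma~\ref{lem:adjacency}(1), because $a_1\in\kappa_1\ne\kappa_4$. An edge between $D_4$ and
$\kappa_1$ would end in $\kappa_1\cap N_4$, which is empty as $B_2$ fails. An edge between $\kappa_4$ and
$\kappa_1$ is excluded since $\kappa_1\ne\kappa_4$ and $B_1$ fails.

So the edge $T_1T_2$ of $\mathcal C_1(\mathfrak F)$ lies in no triangle, and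
$\mathcal C_1(\mathfrak F)\models\neg\sigma$ with positive probability. This already
contradicts the conjecture, in view of part (a). The event is invariant under translations,
and the uniform spanning forest of $\mathbb Z^d$ has trivial tail and is therefore ergodic
\cite{BLPS}. Hence the event has probability $1$.
\end{proof}

\begin{remark}
In this construction $T_1\sim T_2\sim T_4\sim T_3\sim T_1$, while $T_1\not\sim T_4$ and
$T_2\not\sim T_3$. This is the cycle without diagonals of Section~\ref{sec:square}, and
it appears around every square of $\mathbb Z^d$ that contains the edge between $(0,0)$ and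
$(1,0)$.
\end{remark}

\section{Other graphs: proof of Theorem~\ref{thm:other}}\label{sec:other}

By Theorem~\ref{thm:main}(b) it suffices to find graphs and values of $r$ for which $\sigma$
holds. The proof of Theorem~\ref{thm:main}(a) used three properties of the graph:
it is of type $(d,\Delta,V,c)$ with $d\ge9$, it is one-ended, and its cycle space is generated by cycles of
length at most some $L<\infty$. For a $d$-dimensional transitive graph with these properties,
Proposition~\ref{prop:contact}
and Lemma~\ref{lem:topological} give $\mathcal C_r(\mathfrak F)\models\sigma$ almost surely
for all $r\ge\max(1,\lfloor L/2\rfloor)$.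

\begin{proof}[Proof of Theorem~\ref{thm:other}(ii)]
We verify the three properties for
$\mathbb G_2=\mathrm{Cay}(\mathbb Z^d,\{s:1\le\|s\|_1\le2\})$, with $L=3$ and hence with
$r=1$. Its degrees are bounded and its balls satisfy $|B(x,n)|\asymp n^d$. It contains
$\mathbb Z^d$ as a spanning subgraph, so edge boundaries in $\mathbb G_2$ are
at least as large as in $\mathbb Z^d$, and Lemma~\ref{lem:isoperimetry} with $D=\emptyset$
applies. After removal of a finite set, $\mathbb Z^d$ has one infinite component and finitely
many further vertices, so the same is true of $\mathbb G_2$, which is thus one-ended.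

Let $z$ be in the cycle space of $\mathbb G_2$. An edge from $x$ to $x+s$ with $\|s\|_1=2$ has
$s=s_1+s_2$ with unit vectors $s_1,s_2$ (possibly equal). Adding the triangle
$x,x+s_1,x+s$ replaces this edge by two unit edges. So modulo triangles $z$ is an element of
the cycle space of $\mathbb Z^d$, which is a sum of unit squares by Lemma~\ref{lem:zd}. The
square $x,x+s_1,x+s_1+s_2,x+s_2$ is the sum of the two triangles into which the edge from
$x$ to $x+s_1+s_2$ divides it. Hence triangles generate the cycle space, and $L=3$. So
$\mathcal C_1(\mathfrak F_{\mathbb G_2})\models\sigma$ almost surely, while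
$\mathcal C_1(\mathfrak F_{\mathbb Z^d})\models\neg\sigma$ almost surely by
Theorem~\ref{thm:main}(b).
\end{proof}

For part (i) we use the following known facts.
\begin{itemize}
\item A transitive graph of polynomial growth is quasi-isometric to a Cayley graph of a
finitely generated nilpotent group (Trofimov \cite{Trofimov}, building on Gromov
\cite{Gromov}). The growth degree is invariant under quasi-isometries.
\item A Cayley graph with $|B(n)|\ge cn^d$ satisfies $|\partial A|\ge c'|A|^{(d-1)/d}$ for
all finite nonempty $A$ (Coulhon and Saloff-Coste \cite{CSC}).
\item Finitely generated nilpotent groups are finitely presented.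
\item The number of ends is invariant under quasi-isometries. An infinite finitely generated
group has one, two or infinitely many ends. With infinitely many it contains a nonabelian
free group, and so has exponential growth; with two it is virtually $\mathbb Z$ and has
linear growth.
\end{itemize}

\begin{proof}[Proof of Theorem~\ref{thm:other}(i)]
Let $\mathbb G$ be a $d$-dimensional transitive graph with $d\ge9$; only the last sentence of the proof uses $d\ge 13$. Let $Y$ be a Cayley graph of a
finitely generated nilpotent group, quasi-isometric to $\mathbb G$. It has growth degree $d$, so it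
has one end, and therefore $\mathbb G$ is one-ended. Since $\mathbb G$ is
transitive, its degrees are bounded and its balls satisfy $|B(x,n)|\le V(1+n)^d$. The isoperimetric inequality and the bounded
generating cycles remain; both are carried over from $Y$. Let $f:\mathbb G\to Y$ and
$f':Y\to\mathbb G$ be quasi-inverse quasi-isometries between the vertex sets. For some $K$
we have $\rho(x,f'f(x))\le K$ for all $x$, both maps send neighbors to points at distance at
most $K$, and both have fibers of bounded size.

\emph{Isoperimetry.} In this step $C$ is one constant, chosen large enough for all the bounds.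
Let $A\subset\mathbb G$ be finite and nonempty, and let
$B=f'^{-1}(A)$, a finite set. If $yy'\in\partial B$ with $y\in B$, then a geodesic from
$f'(y)\in A$ to $f'(y')\notin A$ contains an edge of $\partial A$ within distance $K$ of
$f'(y)$. As fibers and degrees are bounded, each edge of $\partial A$ arises from a bounded number of edges
$yy'$, so $|\partial B|\le C|\partial A|$. If $x\in A$ and the ball of radius $K$ about
$x$ is contained in $A$, then $f'f(x)\in A$, that is, $f(x)\in B$. A point $x\in A$
without this property of the ball is within distance $K$ of an edge of $\partial A$, so there are at most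
$C|\partial A|$ such points. As the fibers of $f$ are bounded,
$|B|\ge(|A|-C|\partial A|)/C$. If
$|\partial A|\ge|A|/(2C)$, then $|\partial A|\ge|A|^{(d-1)/d}/(2C)$. Otherwise
$|B|\ge|A|/(2C)>0$, and the isoperimetric inequality on $Y$ gives
$|\partial A|\ge C^{-1}|\partial B|\ge C^{-1}c'|B|^{(d-1)/d}\ge c''|A|^{(d-1)/d}$.

\emph{Bounded generating cycles in $Y$.} A closed walk in $Y$ spells a word that represents
the identity. Take a finite presentation of the group on the generators of $Y$. The
word can be transformed, by inserting and cancelling adjacent inverse letters, into a
product of conjugates of relators and their inverses. Insertions and cancellations do not change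
the mod $2$ edge set, and the conjugating paths are traversed back and forth and contribute
nothing. So the mod $2$ edge set of the walk is a sum of mod $2$ edge sets of closed walks of bounded
length, and these are sums of cycles of bounded length.

\emph{Bounded generating cycles in $\mathbb G$.} Let $\varphi$ send an edge $xy$ of
$\mathbb G$ to the edge set of a geodesic from $f(x)$ to $f(y)$ in $Y$, extended linearly to finite
edge sets. Define $\psi$ from $Y$ to $\mathbb G$ in the same way from $f'$, and let $\eta(x)$
be the edge set of a geodesic from $x$ to $f'f(x)$. All these geodesics have length at most $K$. Let $z$ be in the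
cycle space of $\mathbb G$. Since the endpoints of $\varphi(xy)$ are $f(x)$ and $f(y)$, the set $\varphi(z)$
lies in the cycle space of $Y$. So $\varphi(z)=\sum_ic_i$ with cycles
$c_i$ of bounded length, and $\psi\varphi(z)=\sum_i\psi(c_i)$, where each $\psi(c_i)$ is the
mod $2$ edge set of a closed walk of bounded length. Moreover
\[
z+\psi\varphi(z)=\sum_{xy\in z}\bigl(xy+\eta(x)+\eta(y)+\psi\varphi(xy)\bigr),
\]
because every vertex $x$ has even degree in $z$, so that the terms $\eta(x)$ cancel. Each
summand is the mod $2$ edge set of a closed walk of bounded length: go from $x$ to $y$, along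
$\eta(y)$ to $f'f(y)$, back to $f'f(x)$ along the walk with mod $2$ edge set $\psi\varphi(xy)$, and along
$\eta(x)$ to $x$. Such edge sets are sums of cycles of bounded length, and hence so is $z$. This gives a
finite $L$ for $\mathbb G$.

With all three properties established, $\mathcal C_r(\mathfrak F_{\mathbb G})\models\sigma$
almost surely for all $r\ge r_{\mathbb G}:=\max(1,\lfloor L/2\rfloor)$. For $d\ge13$ this and
Theorem~\ref{thm:main}(b) prove the claim.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BKPS} Benjamini, Kesten, Peres, and Schramm (2004).

\bibitem{BLPS} Benjamini, Lyons, Peres, and Schramm (2001).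

\bibitem{Carne} Carne (1985).

\bibitem{CSC} Coulhon and Saloff-Coste (1993).

\bibitem{Gromov} Gromov (1981).

\bibitem{HP} Tom Hutchcroft and Yuval Peres, \emph{The Component Graph of the Uniform
Spanning Forest: Transitions in Dimensions $9,10,11,\ldots$}, arXiv:1702.05780 (2017).

\bibitem{Pemantle} Pemantle (1991).

\bibitem{Trofimov} Trofimov (1985).

\bibitem{Varopoulos} Varopoulos (1985).

\end{thebibliography}

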